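# Upper semicontinuity of $L^2$ Hodge, Aeppli and Bott–Chern numbers under deformation

## 1. Semicontinuity in the limit and its pointwise failure

**Main Theorem.** Let $\varpi:\mathcal M\to B$ be a proper holomorphic submersion onto a neighbourhood $B$ of $0$ in some $\mathbb C^m$, with compact fibres $M_t=\varpi^{-1}(t)$, $n=\dim_{\mathbb C}M_0$. Let $\widetilde M_t\to M_t$ be compatible normal $\Gamma$-coverings: they are the restrictions to the fibres of one normal $\Gamma$-covering $\widetilde{\mathcal M}\to\mathcal M$. For $\bullet\in\{\bar\partial,A,BC\}$ let $h^{p,q}_{\bullet,\Gamma}(M_t)$ be the $L^2$ Hodge, Aeppli and Bott–Chern numbers, and let $N^{p,q}_\bullet(\delta)$ be the spectral functions of $M_0$ (all defined in Section 2).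

**Theorem A (upper semicontinuity).** For $\bullet\in\{\bar\partial,A,BC\}$ there are $C,r>0$ with
$$h^{p,q}_{\bullet,\Gamma}(M_t)\le N^{p,q}_\bullet(C|t|)\quad(|t|<r),\qquad\text{hence}\qquad \limsup_{t\to0}h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0).$$
Consequently $h_{\bullet,\Gamma}^{p,q}(M_t)\le h_{\bullet,\Gamma}^{p,q}(M_0)$ for all small $t$ if

1. $0$ is not an accumulation point of the spectrum of the Laplacian of $\widetilde M_0$ entering $N_\bullet^{p,q}$, or
2. $\Gamma$ is virtually abelian (e.g. finite).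

Moreover, if $N_\bullet^{p,q}(\delta)-h^{p,q}_{\bullet,\Gamma}(M_0)=O(\delta^\alpha)$, then $h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0)+O(|t|^\alpha)$.

**Theorem B (failure of the pointwise inequality).** Let $\Gamma=\mathbb Z_2\wr\mathbb Z$. There is a family $\{M_s\}_{s\in B}$, $0\in B\subset\mathbb C$, of compact complex $6$-manifolds with compatible normal $\Gamma$-coverings, and integers $m_k\ge0$ ($k\in\mathbb Z$, almost all $0$, $m_{\pm1}\ge1$), such that for all real $s\in B$
$$h^{0,2}_{\bar\partial,\Gamma}(M_s)=h^{0,2}_{A,\Gamma}(M_s)=h^{4,6}_{BC,\Gamma}(M_s)=h^{6,4}_{BC,\Gamma}(M_s)=C_0+\sum_k m_k\,\kappa(ks),$$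
where $C_0$ is independent of $s$, $\kappa(\theta)=\frac1{2^q-1}$ if $\theta=\pi p/q$ with $\gcd(p,q)=1$, $q\ge2$, and $\kappa(\theta)=0$ otherwise. At $s=0$ the value is $C_0$, while at $s=\pi/q\to0$ it is at least $C_0+\frac2{2^q-1}>C_0$. So the inequality $h_\Gamma(M_s)\le h_\Gamma(M_0)$ fails for arbitrarily small $s$, for all three kinds of numbers. It also fails at every base point $s_0\in B\cap\mathbb R\setminus\pi\mathbb Q$.

**Theorem C (Kähler case).** If $M_0$ is Kähler, then $h^{p,q}_{\bar\partial,\Gamma}(M_t)=h^{p,q}_{A,\Gamma}(M_t)=h^{p,q}_{BC,\Gamma}(M_t)=h^{p,q}_{\bar\partial,\Gamma}(M_0)$ for all small $t$.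

Here is what this says in plain words. On a compact complex manifold the Hodge number $h^{p,q}$ counts independent harmonic $(p,q)$-forms. When the complex structure moves a little, the count can drop but cannot jump up: this is the classical theorem (Kodaira–Morrow, *Complex Manifolds*, Chapter 4, Theorem 4.3). Now pass to an infinite covering. There are typically infinitely many independent square-integrable harmonic forms, but the deck group $\Gamma$ acts on them, and one can measure the space "per fundamental domain". The measure is a real number. The question, posed in Francesco Bei and Riccardo Piovani, "$L^2$ Frölicher inequalities", arXiv:2507.19385 (2025), is whether this real number also satisfies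
$$h^{p,q}_{\bullet,\Gamma}(M_t)\le h^{p,q}_{\bullet,\Gamma}(M_0)\qquad\text{for $t$ small enough.}\tag{1}$$
For integer-valued functions, (1) is the same as $\limsup_{t\to 0} h(M_t)\le h(M_0)$. For real-valued functions it is stronger, and the theorem says that the weaker statement always holds while (1) fails in general. In Theorem B the excess over $C_0$ is positive for a sequence $s\to0$ and tends to $0$. Indeed, if $ks=\pi p'/q'\neq0$ in lowest terms, then $q'\ge\pi/|ks|$, so $\kappa(ks)\le(2^{\pi/|ks|}-1)^{-1}\to0$, as Theorem A requires.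

## 2. Reduced $L^2$ cohomology and $\Gamma$-dimension

**The forms.** Let $M$ be compact complex with Hermitian metric $g$, and $\widetilde M\to M$ a normal (Galois) covering with deck group $\Gamma$, with the lifted complex structure and metric. $L^2\Lambda^{p,q}\widetilde M$ is the Hilbert space of square-integrable $(p,q)$-forms, $\langle\alpha,\beta\rangle=\int\alpha\wedge*\bar\beta$. The operators $\partial,\bar\partial,\partial\bar\partial$ and their formal adjoints have unique closed extensions, denoted by the same symbols.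

**Definition (reduced cohomologies).** With bars over images denoting $L^2$-closures,
$$L^2\bar H^{p,q}_{\bar\partial,\Gamma}=\frac{\ker\bar\partial}{\overline{\operatorname{im}\bar\partial}},\qquad L^2\bar H^{p,q}_{A,\Gamma}=\frac{\ker\partial\bar\partial}{\overline{\operatorname{im}\partial+\operatorname{im}\bar\partial}},\qquad L^2\bar H^{p,q}_{BC,\Gamma}=\frac{\ker\partial\cap\ker\bar\partial}{\overline{\operatorname{im}\partial\bar\partial}},$$
all kernels being taken in $L^2\Lambda^{p,q}\widetilde M$. Each is isomorphic to the orthogonal complement of the denominator in the numerator. These are the spaces of $L^2$-harmonic forms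
$$\ker\bar\partial\cap\ker\bar\partial^*,\qquad \ker\partial\bar\partial\cap\ker\partial^*\cap\ker\bar\partial^*,\qquad \ker\partial\cap\ker\bar\partial\cap\ker(\partial\bar\partial)^*,$$
and they are closed and $\Gamma$-invariant.

*Example (why closures).* On $\mathbb R\to\mathbb R/2\pi\mathbb Z$, $\Gamma=\mathbb Z$, every $L^2$ one-form $f\,dx$ is closed. It is $dg$ with $g\in L^2$ iff $\hat f(\xi)/\xi\in L^2$. Such $f$ are dense but not everything. So $\ker d/\operatorname{im}d$ is huge and not Hausdorff, while $\ker d/\overline{\operatorname{im}d}=0$.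

*Example (Aeppli differs from Dolbeault).* On $\mathbb C^3$ with the Heisenberg group law take the left-invariant forms $\phi_1=dz_1$, $\phi_2=dz_2$, $\phi_3=dz_3-z_1dz_2$ on the quotient by the lattice with entries in $\mathbb Z[i]$ (trivial covering). Then $d\phi_3=-\phi_1\wedge\phi_2$. The $(0,1)$-form $\bar\phi_3$ has $\bar\partial\bar\phi_3=-\bar\phi_1\wedge\bar\phi_2\ne0$ but $\partial\bar\partial\bar\phi_3=0$. In degree $(0,1)$ both cohomologies divide by $\bar\partial$ of functions. So $H_{\bar\partial}^{0,1}\subset H_A^{0,1}$, and $\bar\phi_3$ gives a class outside $H^{0,1}_{\bar\partial}$. The obstruction to being Dolbeault is $\overline{\bar\partial\bar\phi_3}=-\phi_1\wedge\phi_2$, a holomorphic 2-form. We shall use this observation in Section 11: no holomorphic 3-forms means no difference in degree $(0,2)$.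

**Definition ($\Gamma$-dimension).** Let $\widetilde Y\to Y$ be a normal $\Gamma$-covering of a compact manifold, $E$ a Hermitian bundle pulled back from $Y$, $\mathcal F$ a fundamental domain. For a closed $\Gamma$-invariant $W\subset L^2(\widetilde Y;E)$ with orthonormal basis $(u_j)$,
$$\dim_\Gamma W=\int_{\mathcal F}\sum_j|u_j|^2 .$$
This is the von Neumann trace of the projection on $W$. For a closed invariant $W\subset\ell^2\Gamma$ (one regular representation acting, projection $P$ onto $W$) it is $\langle P\delta_e,\delta_e\rangle$. A *$\Gamma$-map* is a bounded operator commuting with $\Gamma$.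

*Examples.* If $\Gamma$ is finite, $\sum_j|u_j|^2$ is $\Gamma$-invariant with total integral $\dim W$, so $\dim_\Gamma W=\dim W/|\Gamma|$. If $\Gamma=\mathbb Z$ and $W\subset\ell^2\mathbb Z$ consists of the sequences whose Fourier series is supported in an interval $I\subset[0,2\pi]$, then $\dim_{\mathbb Z}W=|I|/2\pi$: any real number in $[0,1]$ occurs. If $\rho\in\Gamma$ has order $2$, the projection $\frac{1+\rho}2$ on $\ell^2\Gamma$ has $\langle\frac{1+\rho}{2}\delta_e,\delta_e\rangle=\frac12$.

Textbook facts: $\dim_\Gamma$ is additive on orthogonal sums and vanishes only on $0$, $\dim_\Gamma\ell^2\Gamma=1$, $\dim_{\Gamma_0}=d\,\dim_\Gamma$ for $\Gamma_0\subset\Gamma$ of index $d$ (a fundamental domain of $\Gamma_0$ consists of $d$ translates of $\mathcal F$), and: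

* (i) if a $\Gamma$-map $W\to W'$ is injective, then $\dim_\Gamma W\le\dim_\Gamma W'$; $\dim_\Gamma$ is invariant under bounded $\Gamma$-isomorphism;
* (ii) for a $\Gamma$-map on $W$, $\dim_\Gamma W=\dim_\Gamma\ker+\dim_\Gamma\overline{\operatorname{im}}$;
* (iii) if projections of finite $\Gamma$-dimension decrease to a projection, their dimensions converge to its dimension.

The $L^2$ numbers $h^{p,q}_{\bullet,\Gamma}(M)$ are the $\Gamma$-dimensions of the harmonic spaces. They do not depend on $g$: two metrics on a compact manifold are quasi-isometric, the reduced cohomology only uses the $L^2$-topology, and (i) applies.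

**Elliptic estimates on coverings.** Let $D$ be a $\Gamma$-invariant differential operator of order $m$ on $\widetilde Y$ with injective principal symbol. For charts $O'\Subset O$ of $Y$ the local estimate is $\|u\|_{H^m(O')}\le C(\|Du\|_{L^2(O)}+\|u\|_{L^2(O)})$, with $u\in H^m(O')$ as soon as $u,Du\in L^2(O)$. Cover $Y$ by finitely many evenly covered $O'_i$ and sum the squares over all lifts, on which the constants are the same:
$$\|u\|_{H^m}\le C(\|Du\|+\|u\|),\qquad u,Du\in L^2\Rightarrow u\in H^m.\tag{2}$$
Since $C_c^\infty$ is dense in $H^m(\widetilde Y)$, $D$ with domain $H^m$ is closed and is the unique closed extension of $D|_{C_c^\infty}$, and $D^*D$ is self-adjoint. By the higher-order local estimates, $L^2$-solutions of $Du=0$ are smooth with all derivatives in $L^2$. Finally: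

* (iv) *for every $\lambda$, $\operatorname{ran}E_{[0,\lambda]}(D^*D)$ has finite $\Gamma$-dimension*, where $E$ denotes the spectral projection. Indeed, for $u$ in it $\|(D^*D)^ku\|\le\lambda^k\|u\|$ for all $k$. As $(D^*D)^k$ is elliptic of order $2mk$, (2) and Sobolev's inequality give $|u(x)|\le C\|u\|$ uniformly in $x$. So evaluation at $x$ has squared Hilbert–Schmidt norm $\sum_j|u_j(x)|^2\le C^2\operatorname{rank}E$; integrate over $\mathcal F$.

**Definition (spectral functions).** Let $\square=\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$ and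
$$\Delta_{BC}=\partial\bar\partial(\partial\bar\partial)^*+(\partial\bar\partial)^*\partial\bar\partial+\bar\partial^*\partial\partial^*\bar\partial+\partial^*\bar\partial\bar\partial^*\partial+\bar\partial^*\bar\partial+\partial^*\partial.$$
For $M_0$ with metric $g_0$, $N^{p,q}_{\bar\partial}(\delta)$ and $N^{p,q}_{BC}(\delta)$ are the $\Gamma$-dimensions of the ranges of $E_{[0,\delta^2]}$ of $\square$ and $\Delta_{BC}$ on $L^2\Lambda^{p,q}\widetilde M_0$, and $N_A^{p,q}:=N_{BC}^{n-q,n-p}$.

*Example.* For $-d^2/dx^2$ on $\mathbb R\to\mathbb R/2\pi\mathbb Z$ the projection $E_{[0,\delta^2]}$ has kernel $\frac1{2\pi}\int_{|\xi|\le\delta}e^{i\xi(x-y)}d\xi$, equal to $\delta/\pi$ on the diagonal. So $N(\delta)=2\delta$. Here $N(0)=0$ although $0$ lies in the spectrum.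

**Compatible coverings.** After identifying all $M_t$ with $M_0$ as smooth manifolds, compatibility means that all $\widetilde M_t$ come from one surjection $\pi_1(M_0)\to\Gamma$. Only the complex structure moves.

## 3. Finite groups and elliptic curves by hand

*$\Gamma$ finite.* Then $\widetilde M_t$ are the compact fibres of $\widetilde{\mathcal M}\to B$, and $h^{p,q}_{\bar\partial,\Gamma}(M_t)=h^{p,q}_{\bar\partial}(\widetilde M_t)/|\Gamma|$. The classical theorem applied to $\widetilde M_t$ gives (1) for Hodge numbers. The values lie in the discrete set $\frac1{|\Gamma|}\mathbb Z$.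

*Elliptic curves, $\Gamma=\mathbb Z^2$.* Here $\widetilde M_t=\mathbb C$ with a flat metric. Coefficients of $L^2$ $\bar\partial$-harmonic forms are $L^2$ harmonic functions on $\mathbb R^2$. Their Fourier transforms are $L^2$ functions supported at the origin, so they vanish. All $h^{p,q}_{\bar\partial,\Gamma}(M_t)$ are $0$ and (1) holds trivially, although the spectrum of $\square$ reaches down to $0$.

## 4. The classical argument, and the bound by the spectral function

A sensible person imitates the compact proof. There the spectrum of $\square$ on $M_0$ is discrete. One picks $\lambda$ below the first positive eigenvalue; the spectral projection of the Laplacian of $M_t$ for $[0,\lambda)$ then varies continuously, so its rank stays equal to $h(M_0)$, and it contains the harmonic space of $M_t$. On $\widetilde M_0$ the spectrum may accumulate at $0$, so there is no such $\lambda$. What survives is an inequality: the harmonic space for $t$ injects into the spectral subspace of $M_0$ below level $C^2|t|^2$. This gives $h(M_t)\le N(C|t|)$, and $N(C|t|)\downarrow h(M_0)$.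 The compact proof would now conclude, since integers converging to $h(M_0)$ from above are eventually equal to it. **This rounding is the exact point where the argument stops**: $N(C|t|)$ is real and may exceed $h(M_0)$ for every $t\ne0$. We now prove everything up to that point.

**Step 1: first-order and second-order operators whose kernels are the harmonic spaces.** The purpose is to treat all cases by one overdetermined elliptic operator. For Dolbeault take $D=(\bar\partial,\bar\partial^*)$, of order $m=1$. For Bott–Chern take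
$$D=\big((\partial\bar\partial)^*,\ \partial\bar\partial,\ \partial^*\bar\partial,\ \bar\partial^*\partial,\ \partial,\ \bar\partial\big),\qquad m=2 .$$
Then $D^*D=\square$, resp. $\Delta_{BC}$. The $L^2$-kernel of $D$ is the harmonic space: for BC the components $\partial,\bar\partial,(\partial\bar\partial)^*$ define it and force the other components to vanish.

The principal symbol is injective. For $(\bar\partial,\bar\partial^*)$ this is standard. For BC, as an operator of order $2$, only the first four components have a symbol. Let $\xi\ne0$ be a real covector, $\theta=\xi^{1,0}\ne0$, and let $\varepsilon,\bar\varepsilon$ be exterior multiplication by $\theta,\bar\theta$. Then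
$$\varepsilon\varepsilon^*+\varepsilon^*\varepsilon=|\theta|^2=\bar\varepsilon\bar\varepsilon^*+\bar\varepsilon^*\bar\varepsilon ,$$
and each of $\varepsilon,\varepsilon^*$ anticommutes with each of $\bar\varepsilon,\bar\varepsilon^*$, because $\theta\perp\bar\theta$. Up to constants, a vector $u$ in the kernel of the symbol satisfies
$$\bar\varepsilon^*\varepsilon^*u=0,\quad \varepsilon\bar\varepsilon u=0,\quad \varepsilon^*\bar\varepsilon u=0,\quad\bar\varepsilon^*\varepsilon u=0.$$
The second and third give $|\theta|^2\bar\varepsilon u=(\varepsilon\varepsilon^*+\varepsilon^*\varepsilon)\bar\varepsilon u=0$, so $\bar\varepsilon u=0$. From $\bar\varepsilon\varepsilon u=-\varepsilon\bar\varepsilon u=0$ and the fourth, likewise $\varepsilon u=0$. Hence $\bar\varepsilon\bar\varepsilon^*u=|\theta|^2u$, and $\varepsilon\bar\varepsilon\bar\varepsilon^*u=\bar\varepsilon\bar\varepsilon^*\varepsilon u=0$. So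
$$|\theta|^4u=(\varepsilon\varepsilon^*+\varepsilon^*\varepsilon)\bar\varepsilon\bar\varepsilon^*u=\varepsilon\varepsilon^*\bar\varepsilon\bar\varepsilon^*u=\varepsilon\bar\varepsilon\,\bar\varepsilon^*\varepsilon^*u=0 .$$

**Step 2: Aeppli reduces to Bott–Chern.** The linear isometry $*$ maps $\Lambda^{p,q}$ to $\Lambda^{n-q,n-p}$, and $\partial^*=-*\bar\partial*$, $\bar\partial^*=-*\partial*$, $(\partial\bar\partial)^*=\pm*\partial\bar\partial*$. So $u$ is in $\ker\partial\bar\partial\cap\ker\partial^*\cap\ker\bar\partial^*$ iff $*u$ is in $\ker(\partial\bar\partial)^*\cap\ker\bar\partial\cap\ker\partial$. Thus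
$$h_{A,\Gamma}^{p,q}=h_{BC,\Gamma}^{n-q,n-p},\tag{3}$$
and by the definition of $N_A$ it suffices to treat $\bar\partial$ and BC.

**Step 3: all operators on one space.** By Ehresmann's theorem, over a small ball $B'\ni0$ we have $\mathcal M\cong M\times B'$ smoothly. As $B'$ is contractible, the covering becomes $\widetilde M\times B'$, $\Gamma$-equivariantly. Choose a Hermitian metric on the relative tangent bundle, smooth in $t$, equal to $g_0$ on $M_0$. Again since $B'$ is contractible, there are bundle isomorphisms $I_t:\Lambda_0^{p,q}\to\Lambda_t^{p,q}$, smooth in $t$, $I_0=\mathrm{id}$, and similarly $J_t$ for the target bundles. Put $E=\Lambda^{p,q}_0$ and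
$$D_t'=J_t^{-1}D_tI_t.$$
Its coefficients are smooth in $(x,t)$, its symbol is injective and $D_0'=D_0$. Lift to $\widetilde M$. There $I_t$ is a bounded $\Gamma$-isomorphism of $L^2$-spaces and $\ker D_t'=I_t^{-1}\ker D_t$. So by (i)
$$h_t:=h^{p,q}_{\bullet,\Gamma}(M_t)=\dim_\Gamma\ker D_t',\qquad\ker D'_t\subset L^2(\widetilde M;E).$$

**Step 4: elements of $\ker D'_t$ are almost killed by $D_0$.** By (2), $\|u\|_{H^m}\le K_0(\|D_0u\|+\|u\|)$. Since the coefficients are smooth in $t$ and lifted from a compact manifold, $\|(D_t'-D_0)u\|\le K_1|t|\,\|u\|_{H^m}$ for small $t$. Let $u\in L^2$, $D_t'u=0$. Then $u\in H^m$ and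
$$\|D_0u\|=\|(D_0-D'_t)u\|\le K_0K_1|t|\,(\|D_0u\|+\|u\|).$$
If $K_0K_1|t|\le\frac12$, absorb the first term: $\|D_0u\|\le C|t|\,\|u\|$ with $C=2K_0K_1$.

**Step 5: injection into a spectral subspace.** Let $P=E_{[0,C^2|t|^2]}(D_0^*D_0)$. If $Pu=0$ and $u\ne0$, the spectral theorem gives $\|D_0u\|>C|t|\,\|u\|$, or $\|D_0u\|=\infty$, contradicting Step 4. So $P$ is injective on $\ker D'_t$, and by (i)
$$h_t\le\dim_\Gamma\operatorname{ran}P=N(C|t|).$$
By (iii) and (iv), $N(\delta)\downarrow N(0)=\dim_\Gamma\ker D_0=h_0$ as $\delta\downarrow0$. This proves the bound, the limsup statement and the $O(|t|^\alpha)$ statement. In case (1), $N(\delta)=h_0$ for small $\delta$, so $h_t\le h_0$.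

## 5. Integrality for virtually abelian groups

It remains to prove Theorem A(2). The purpose is to restore the rounding step: we show that all $h_t$ lie in a fixed discrete set. Let $\Gamma_0\cong\mathbb Z^r$ have index $d$ in $\Gamma$, and $M'=\widetilde M/\Gamma_0$, which is compact. Then $\dim_\Gamma=\frac1d\dim_{\Gamma_0}$. Fix $t$ and write $D=D'_t$.

**Step 1: Fourier decomposition.** Choose $\varphi\in C^\infty_c(\widetilde M)$ with $\sum_{\gamma\in\Gamma_0}\varphi(\gamma^{-1}x)=1$ and let $b(x)=\sum_{\gamma\in\Gamma_0}\varphi(\gamma^{-1}x)\,\gamma\in\mathbb R^r$. Then $b(\gamma x)=b(x)+\gamma$, so all derivatives of $b$ descend to $M'$. For $u\in C_c^\infty$ put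
$$\hat u_\theta(x)=\sum_{\gamma\in\Gamma_0}e^{-i\theta\cdot b(\gamma x)}u(\gamma x),\qquad\theta\in[0,2\pi]^r .$$
This is $\Gamma_0$-periodic. As $e^{-i\theta\cdot b(\gamma x)}=e^{-i\theta\cdot b(x)}e^{-i\theta\cdot\gamma}$, for fixed $x$ it is a unimodular factor times a Fourier series with coefficients $u(\gamma x)$. Parseval gives a unitary map
$$L^2(\widetilde M)\cong\int^\oplus_{[0,2\pi]^r}L^2(M')\,\frac{d\theta}{(2\pi)^r}.$$
It takes $D$ to the family $D_\theta=e^{-i\theta\cdot b}De^{i\theta\cdot b}$. This operator is $\Gamma_0$-invariant because the constants $e^{\pm i\theta\cdot\gamma}$ cancel, and its coefficients are polynomial in $\theta$.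

**Step 2: dimension as an integral.** The projection $P$ on $\ker D$ decomposes into the projections $P_\theta$ on $\ker D_\theta$. Let $(f_j)$ be an orthonormal basis of $L^2(\mathcal F')$, $\mathcal F'$ a fundamental domain of $\Gamma_0$, extended by $0$. Then $(\hat f_j)_\theta=e^{-i\theta\cdot b}f_j$ is an orthonormal basis of $L^2(M')$ for each $\theta$. Hence
$$\dim_{\Gamma_0}\ker D=\sum_j\langle Pf_j,f_j\rangle=\frac1{(2\pi)^r}\int_{[0,2\pi]^r}\dim\ker D_\theta\,d\theta .$$

**Step 3: the integrand is almost everywhere one integer.** Fix $\theta_1\in\mathbb R^r$ and $\eta>0$ outside $\operatorname{spec}D_{\theta_1}^*D_{\theta_1}$. For real $\theta$ the operators $D_\theta^*D_\theta$ are self-adjoint on the common domain $H^{2m}(M')$, have compact resolvent and depend polynomially on $\theta$. So the Riesz projection for $[0,\eta)$ (integrate the resolvent over $|z|=\eta$) is real-analytic of constant finite rank $\nu$ near $\theta_1$. In an analytic frame of its range, $D_\theta^*D_\theta$ is an analytic matrix $A(\theta)$, and $\dim\ker D_\theta=\nu-\operatorname{rank}A(\theta)$.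 On a connected neighbourhood, $\operatorname{rank}A$ is maximal off the zero set of a nonzero analytic minor, which is a null set. So $\dim\ker D_\theta$ is almost everywhere one integer near $\theta_1$. Overlapping neighbourhoods give the same integer, and $\mathbb R^r$ is connected.

Hence $h_t\in\frac1d\mathbb Z$ for all small $t$. Since $h_t<h_0+\frac1d$ for small $t$ by the limsup statement, $h_t\le h_0$. By (3) this covers Aeppli too. This proves Theorem A. $\blacksquare$

## 6. A lamplighter operator with eigenvalues accumulating at $2$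

To break (1) we want a self-adjoint $\Gamma$-operator $T$ and a parameter $\theta$ for which $\dim_\Gamma\ker(T-2\cos\theta)$ is $0$ at $\theta=0$ and positive for $\theta$ arbitrarily close to $0$.

*For $\Gamma=\mathbb Z$ the natural candidate fails.* With $T=\lambda(\sigma)+\lambda(\sigma^{-1})$ on $\ell^2\mathbb Z$, the Fourier transform turns $T-2\cos\theta$ into multiplication by $2\cos x-2\cos\theta$. This function vanishes only on a null set, so the kernel is $0$ for every $\theta$. In keeping with Section 5, we need a group far from abelian, with a lot of point spectrum.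

**Definition (lamplighter group).** $\Gamma=\mathbb Z_2\wr\mathbb Z$ is generated by $\sigma$ of infinite order and $\rho$ with $\rho^2=1$; the elements $\rho_j=\sigma^j\rho\sigma^{-j}$ commute and generate $L=\bigoplus_{\mathbb Z}\mathbb Z_2$. Every element is uniquely $u\sigma^n$ with $u\in L$, $n\in\mathbb Z$. For example $\sigma\rho=\rho_1\sigma$.

Elements of $\ell^2\Gamma$ are written as formal sums, $\lambda$ is left multiplication, $(R_gv)_h=v_{hg}$ is the right regular representation, and $\dim_\Gamma$ on $\ell^2\Gamma$ refers to $R$, which commutes with $\lambda$. Let $\mathsf p=\frac{1+\rho}2$ and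
$$T=\sigma\mathsf p+\mathsf p\sigma^{-1}\quad\text{(acting by left multiplication)}.$$

**Proposition 1.** $\dim_\Gamma\ker(T-2\cos\theta)=\kappa(\theta)$ (cf. Grigorchuk–Żuk, Dicks–Schick).

**Step 1: diagonalize $L$.** Write $f=\sum_nf_n\sigma^n$ with $f_n\in\ell^2(L)$. Let $K=\widehat L=\{\pm1\}^{\mathbb Z}$ with Haar measure, $\omega_j=\omega(\rho_j)$, and $\hat f_n(\omega)=\sum_{u\in L}f_n(u)\,\omega(u)$. Left multiplication by $\rho=\rho_0$ multiplies $\hat f_n$ by $\omega_0$, so $\mathsf p$ multiplies it by $\frac{1+\omega_0}2=1_{\omega_0=1}$. Let $(S\omega)_j=\omega_{j+1}$. Since $\sigma f_n\sigma^n=(\sigma f_n\sigma^{-1})\sigma^{n+1}$ and $\omega(\sigma\rho_j\sigma^{-1})=\omega_{j+1}$, we get $\widehat{(\sigma^{\pm1}f)}_n=\hat f_{n\mp1}\circ S^{\pm1}$. Therefore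
$$\widehat{(Tf)}_n(\omega)=1_{\omega_1=1}\,\hat f_{n-1}(S\omega)+1_{\omega_0=1}\,\hat f_{n+1}(S^{-1}\omega).$$

**Step 2: untwist the shift.** Put $g_n(\omega)=\hat f_n(S^{-n}\omega)$ and evaluate at $S^{-n}\omega$, using $(S^{-n}\omega)_j=\omega_{j-n}$:
$$(Tg)_n(\omega)=1_{\omega_{1-n}=1}\,g_{n-1}(\omega)+1_{\omega_{-n}=1}\,g_{n+1}(\omega).$$
So $T=\int_K^\oplus T_\omega$, where $T_\omega$ is the adjacency operator on $\ell^2(\mathbb Z)$ of the subgraph of the line $\mathbb Z$ in which the edge $\{n-1,n\}$ is kept iff $\omega_{1-n}=1$. Under Haar measure the edges are kept independently with probability $\frac12$. The vector $\delta_e$ corresponds to $g_0=1$, $g_n=0$ for $n\neq0$.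

**Step 3: finite paths.** Almost surely all components are finite paths. On the path with $k$ vertices, $v_j=\sin\frac{jl\pi}{k+1}$ satisfies $v_{j-1}+v_{j+1}=2\cos\frac{l\pi}{k+1}\,v_j$ and $v_0=v_{k+1}=0$. So the eigenvalues are $2\cos\frac{l\pi}{k+1}$, $1\le l\le k$; they are distinct, hence simple. (For $k=1$: $0$. For $k=2$: $\pm1$. For $k=3$: $0,\pm\sqrt2$.)

**Step 4: count.** If $P_\omega$ is the projection on $\ker(T_\omega-2\cos\theta)$, then
$$\dim_\Gamma\ker(T-2\cos\theta)=\langle P\delta_e,\delta_e\rangle=\mathbb E\langle P_\omega\delta_0,\delta_0\rangle .$$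
This is $0$ unless $2\cos\theta$ is one of the eigenvalues above, i.e. unless $\theta=\pi p/q$ in lowest terms with $q\ge2$. In that case $2\cos\theta=2\cos\frac{\pi p'}q$ with $p'\equiv\pm p$ modulo $2q$, $1\le p'\le q-1$, coprime to $q$. It is an eigenvalue of the path with $k$ vertices iff $\frac l{k+1}=\frac{p'}q$ for some $l$, i.e. iff $q\mid k+1$. The probability that $0$ is the $i$-th vertex of a component with $k$ vertices is $2^{-(k+1)}$: $k-1$ edges kept, $2$ removed. The squared entries of a unit eigenvector sum to $1$ over $i$. So the value is $\sum_{q\mid k+1}2^{-(k+1)}=\sum_{j\ge1}2^{-jq}=\frac1{2^q-1}$. $\square$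

For instance $\kappa(\pi/2)=\frac14+\frac1{16}+\dots=\frac13$ and $\kappa(\pi/3)=\frac18+\frac1{64}+\dots=\frac17$. At $\theta=0$ the kernel is zero, yet $2$ is a limit of the eigenvalues $2\cos(\pi/q)$. The rest of the proof of Theorem B turns $\ker(T-2\cos\theta)$ into a piece of Dolbeault cohomology in which $\theta$ is a deformation parameter.

## 7. A group whose cocycles see $T-2\cos\theta$

The first step is to put $T-2\cos\theta$ into group cohomology. Let
$$\Pi=\langle a,b,w,y\mid\mathbf r\rangle,\quad\mathbf r=(aya^{-1})(byb^{-1})(a^{-1}ya)(b^{-1}yb)(wy^{-1}w^{-1})^2(w^{-1}y^{-1}w)^2 .$$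
The relator is a product of conjugates of $y^{\pm1}$. So $a\mapsto\sigma$, $b\mapsto\sigma\rho$, $w,y\mapsto1$ defines a surjection $\Pi\to\Gamma$, $\gamma\mapsto\bar\gamma$, with kernel $N$. Also, $\mathbf r$ having exponent sum zero in $w$, $e(w)=1$, $e(a)=e(b)=e(y)=0$ defines a homomorphism $e:\Pi\to\mathbb Z$. For $\vartheta\in U(1)$ let $\chi_\vartheta=\vartheta^e$. For a character $\chi:\Pi\to U(1)$, let $V_\chi=\ell^2\Gamma$ with the unitary action
$$\gamma\cdot v=\chi(\gamma)\lambda(\bar\gamma)v ,$$
which commutes with $R$. Write $V=V_{\chi_\vartheta}$. A 1-cocycle is $c:\Pi\to V$ with $c(\gamma\delta)=c(\gamma)+\gamma c(\delta)$. The space $Z^1(\Pi;V)$ is a closed subspace of $V^4$ by the values on $a,b,w,y$, and $B^1=\{\gamma\mapsto v-\gamma v\}$.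

**Lemma 2.**
$$\dim_\Gamma Z^1(\Pi;V_{\chi_\vartheta})-\dim_\Gamma\overline{B^1}=2+\dim_\Gamma\ker(T-2\operatorname{Re}\vartheta).\tag{4}$$

**Step 1: evaluate a cocycle on the relator.** A cocycle of the free group on $a,b,w,y$ has arbitrary values on the generators. As $y$ acts trivially on $V$ ($e(y)=0$, $\bar y=1$), $c(y^{-1})=-c(y)$. As $c(g^{-1})=-g^{-1}c(g)$,
$$c(gy^{\pm1}g^{-1})=c(g)\pm g\,c(y)+g\,c(g^{-1})=\pm g\,c(y).$$
All factors of $\mathbf r$ act trivially, so their values add: $c(\mathbf r)=\mathcal A\,c(y)$ with
$$\mathcal A=\lambda(\sigma)+\lambda(\sigma\rho)+\lambda(\sigma^{-1})+\lambda(\rho\sigma^{-1})-2(\vartheta+\vartheta^{-1})=2(T-2\operatorname{Re}\vartheta),$$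
because $\sigma+\sigma\rho=2\sigma\mathsf p$ and $\sigma^{-1}+\rho\sigma^{-1}=2\mathsf p\sigma^{-1}$.

**Step 2: descend to $\Pi$.** Since $\mathbf r$ acts trivially, $c(g\mathbf rg^{-1})=g\,c(\mathbf r)$. So $c$ vanishes on the normal closure of $\mathbf r$, and hence descends to $\Pi$, iff $c(\mathbf r)=0$. Hence $Z^1\cong V^3\oplus\ker(T-2\operatorname{Re}\vartheta)$, of dimension $3+\dim_\Gamma\ker(T-2\operatorname{Re}\vartheta)$.

**Step 3: coboundaries.** If $\gamma v=v$ for all $\gamma$, then $|v_h|$ is constant on the infinite group $\Gamma$, so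
$$v\in V,\ \gamma v=v\ \ \forall\gamma\in\Pi\quad\Longrightarrow\quad v=0.\tag{5}$$
So $V\to B^1$ is an injective $\Gamma$-map with dense image in $\overline{B^1}$, and $\dim_\Gamma\overline{B^1}=1$ by (ii). Subtract. $\square$

## 8. Hilbert space coefficients on a compact base

We need $L^2$-forms on a $\Gamma$-covering as forms on the compact base with values in a Hilbert bundle, so that Stokes' theorem applies on the base. Let $Y=\hat Y/\Pi$ be compact, $\Pi$ acting freely and properly discontinuously on $\hat Y$. Let $\mathcal V_\chi=\hat Y\times_\Pi V_\chi$, a flat unitary Hilbert bundle. A $\mathcal V_\chi$-valued form on $Y$ is a $V_\chi$-valued form $\Phi$ on $\hat Y$ with $\gamma^*\Phi=\gamma\cdot\Phi$. We call such forms equivariant.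

**Lemma 3.** Taking the coefficient at $e\in\Gamma$, $\Phi\mapsto\Phi_e$, is a $\Gamma$-equivariant isometry of $L^2(Y;\Lambda\otimes\mathcal V_\chi)$ onto the $L^2$-forms on the $\Gamma$-covering $\hat Y/N\to Y$ with values in the pull-back of the flat line bundle $\hat Y\times_\Pi\mathbb C_\chi$.

*Proof.* The coefficient at $h$ of the equivariance condition is $\gamma^*\Phi_h=\chi(\gamma)\Phi_{\bar\gamma^{-1}h}$. For $h=e$, $\gamma\in N$: $\gamma^*\Phi_e=\chi(\gamma)\Phi_e$, so $\Phi_e$ lives on $\hat Y/N$. For $h=\bar\gamma$: $(R_{\bar\gamma}\Phi)_e=\Phi_{\bar\gamma}=\chi(\gamma)(\gamma^{-1})^*\Phi_e$. So $\Phi_e$ determines $\Phi$, and $R$ becomes the deck action on the pulled-back line bundle. Finally $\int_{\mathcal D}\sum_h|\Phi_h|^2$ over a fundamental domain $\mathcal D$ of $\Pi$ is the integral of $|\Phi_e|^2$ over translates of $\mathcal D$, one for each element of $\Gamma$, that is over a fundamental domain of $N$. $\square$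

For $\chi=1$ we get the ordinary $L^2$-forms on $\hat Y/N$. So Section 2, including (iv), applies to $\mathcal V_\chi$-valued forms. In a local flat trivialization differential operators act componentwise. Expanding in an orthonormal basis of $V$ and summing the squared local estimates gives elliptic regularity for Hilbert-valued sections. So harmonic forms are smooth, and smooth $\mathcal V_\chi$-valued forms may be integrated by parts over the compact $Y$.

## 9. Twistor spaces and $H^{0,1}$ with flat coefficients

Now we need a compact complex manifold with fundamental group $\Pi$ whose $(0,1)$-cohomology with coefficients in $\mathcal V_\chi$ is governed by all cocycles of $\Pi$. Every finitely presented group is the fundamental group of a closed oriented smooth 4-manifold. By Taubes (*The existence of anti-self-dual conformal structures*, J. Differential Geom. 36 (1992)), after connected sum with sufficiently many $\overline{\mathbb{CP}}{}^2$, which does not change $\pi_1$, there is a metric with $W_+=0$. Let $X$ be such a Riemannian manifold with $\pi_1(X)=\Pi$.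

**Definition (twistor space).** $\tau:Z\to X$ is the bundle whose fibre over $x$ is the 2-sphere of orthogonal complex structures $J$ on $T_xX$ inducing the orientation. As $W_+=0$, $Z$ is a compact complex 3-manifold (Atiyah–Hitchin–Singer 1978). Its complex structure respects the splitting $TZ=H\oplus\mathrm{Vert}$ of the Levi-Civita connection, equals $J$ on $H_{(x,J)}\cong T_xX$, and is the standard one on the fibres. The fibres $\ell\cong\mathbb P^1$ are holomorphic with normal bundle $\mathcal O(1)^{\oplus2}$.

*Local example.* Over flat $\mathbb R^4=\mathbb C^2$ put $\omega_1=z_1+\zeta\bar z_2$, $\omega_2=z_2-\zeta\bar z_1$. For fixed $\zeta$ the forms $dz_1+\zeta d\bar z_2$ and $dz_2-\zeta d\bar z_1$ are null and mutually orthogonal for the complexified metric: with $(dz_i,d\bar z_j)=2\delta_{ij}$ their product is $-2\zeta+2\zeta=0$. So they span the $(1,0)$-forms of an orthogonal complex structure, in the connected family of the standard one ($\zeta=0$), with $\zeta=\infty$ giving its negative. The functions $\zeta,\omega_1,\omega_2$ are holomorphic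 coordinates on $Z$ away from $\zeta=\infty$: modulo $d\zeta$, $d\omega_1$ and $d\omega_2$ are exactly those two forms. The twistor line over $(z_1,z_2)$ is $\zeta\mapsto(z_1+\zeta\bar z_2,z_2-\zeta\bar z_1)$, a section of $\mathcal O(1)^{\oplus2}$.

As the fibres are simply connected, $\pi_1(Z)=\Pi$, and the universal coverings satisfy $\tau:Z_u\to X_u$. $\Pi$ acts on $Z_u$ holomorphically, preserving the fibration and the splitting. Fix a $\Pi$-invariant Hermitian metric on $Z_u$. If $J$ is in a fibre, so is $-J$ (in complex dimension $2$ it induces the same orientation). This is used repeatedly below.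

**Pulling back from $X$.** For a $k$-form $\alpha$ on $X$ put $\iota(\alpha)=(\tau^*\alpha)^{0,k}$. For $k=1$, $\iota(\alpha)_{(x,J)}=\alpha^{0,1}_J$, a section of $H^{*0,1}$, the annihilator of the vertical $(0,1)$-vectors in $T^{*0,1}Z$. For $k=2$, $\iota(\beta)=\beta_J^{0,2}$, which only sees the self-dual part $\beta_+$, because $\Lambda^-\subset\Lambda_J^{1,1}$. By integrability $(d(\tau^*\alpha)^{1,0})^{0,2}=0$, so for $k=1$ the $(0,2)$-part of $d\tau^*\alpha$ is $\bar\partial\iota(\alpha)$. Hence
$$\bar\partial\,\iota(\alpha)=\iota(d\alpha)\qquad(k=0,1).\tag{6}$$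
(For $k=0$ it is $\bar\partial\tau^*f=(\tau^*df)^{0,1}$.) This also holds with flat coefficients from $X$. Coefficients below are Hilbert-valued.

**(T1)** *A holomorphic function $f$ on $\tau^{-1}(O)$, $O\subset X$ open, is $\tau^*g$ with $g$ locally constant.* It is constant on the compact fibres, so $f=\tau^*g$. By (6), $(dg)_J^{0,1}=0$ for all $J$. Replacing $J$ by $-J$ exchanges $(0,1)$ and $(1,0)$, so $dg=0$.

**(T2)** *Let $u$ be a $(0,1)$-form near $\ell=\tau^{-1}(x)$ with no vertical component and $\bar\partial u=0$. Then on $\ell$, $u=\alpha_J^{0,1}$ for a unique $\alpha\in T_x^*X\otimes\mathbb C$ (Hilbert-valued).*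

Let $E_x=H^{*0,1}|_\ell$. For a vertical $(0,1)$-field $v$ and a $(0,1)$-field $h$, since $u(v)=0$,
$$(\bar\partial u)(v,h)=v(u(h))-u([v,h]).$$
Along $\ell$ this depends only on $u|_\ell$, because $v$ is tangent to $\ell$. It is tensorial in $v$, it vanishes for vertical $h$, and $(\bar\partial(fu))(v,h)=v(f)u(h)+f(\bar\partial u)(v,h)$. So it defines a $\bar\partial$-operator on $E_x$, i.e. a holomorphic structure (over a curve there is no integrability condition), and $u$ as above restricts to a holomorphic section. For $\alpha\in T^*_xX\otimes\mathbb C$, the section $\iota(\alpha)$ is holomorphic: for any local extension, $\bar\partial\iota(\alpha)=\iota(d\alpha)$ is horizontal. These sections form a 4-dimensional space: if $\alpha_J^{0,1}=0$ for all $J$, use $\pm J$. They generate $E_x$, as $\alpha\mapsto\alpha^{0,1}_J$ is onto $\Lambda^{0,1}_J$. By Grothendieck's splitting theorem $E_x=\mathcal O(k_1)\oplus\mathcal O(k_2)$ with $k_i\ge0$. Now $\Lambda^2E_x=\Lambda_J^{0,2}$, and $\beta\mapsto\operatorname{Re}\beta$ identifies it, as a real plane bundle,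 with $\omega_J^\perp\subset\Lambda_x^+$, the tangent plane at $\omega_J$ of the sphere. So $\deg E_x=\pm2$, and being nonnegative it is $2$. Then $h^0(E_x)=k_1+k_2+2=4$, and all holomorphic sections are $\iota(\alpha)$. For Hilbert-valued sections expand in an orthonormal basis; $\alpha\mapsto\iota(\alpha)$ is injective on a finite-dimensional space, so square-summability passes to the $\alpha$'s.

Moreover $\alpha_J^{0,1}=\frac12(\alpha\pm iJ\alpha)$, and $J\alpha$ averages to $0$ over the sphere. So $\alpha$ is twice the fibre average of $u$. If $u$ is given smoothly over all fibres, $\alpha$ depends smoothly on $x$.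

**(T3)** *$\Lambda^j\Omega_Z|_\ell$ has no nonzero holomorphic sections for $j\ge1$.* Indeed $\Omega_Z|_\ell$ is an extension of $\Omega_\ell=\mathcal O(-2)$ by the conormal bundle $\mathcal O(-1)^{\oplus2}$. So $\Lambda^j\Omega_Z|_\ell$ is filtered with quotients line bundles of negative degree: $-1,-1,-2$ for $j=1$; $-2,-3,-3$ for $j=2$; $-4$ for $j=3$.

**Proposition 4.** For $\chi=\chi_\vartheta$, the space $\mathcal H^{0,1}(Z;\mathcal V_\chi)$ of $L^2$ $\bar\partial$-harmonic $(0,1)$-forms satisfies
$$\dim_\Gamma\mathcal H^{0,1}(Z;\mathcal V_\chi)=2+\dim_\Gamma\ker(T-2\operatorname{Re}\vartheta).$$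
Every holomorphic section of $\mathcal V_\chi$ over $Z$ vanishes; in particular $\mathcal H^{0,0}(Z;\mathcal V_\chi)=0$.

**Step 1: holomorphic sections.** Such a section is by (T1) a constant $v\in V$ on $Z_u$, and equivariance gives $\gamma v=v$ for all $\gamma$. By (5), $v=0$. A harmonic section $f$ satisfies $\|\bar\partial f\|^2=\langle\square f,f\rangle=0$, so it is holomorphic.

**Step 2: a map from cocycles to harmonic forms.** Fix $\varphi\in C_c^\infty(X_u)$ with $\sum_{\gamma\in\Pi}\varphi(\gamma^{-1}x)=1$. For $c\in Z^1(\Pi;V)$ put $F_c(x)=\sum_\gamma\varphi(\gamma^{-1}x)c(\gamma)$. Substituting $\gamma=\delta\gamma'$ and using the cocycle identity,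
$$F_c(\delta x)=\sum_{\gamma'}\varphi(\gamma'^{-1}x)\big(c(\delta)+\delta c(\gamma')\big)=\delta F_c(x)+c(\delta).$$
So $dF_c$ is equivariant, and $u_c:=\iota(dF_c)=\bar\partial(\tau^*F_c)$ is a smooth $\bar\partial$-closed $\mathcal V_\chi$-valued $(0,1)$-form on $Z$. Over a compact fundamental domain only finitely many $c(\gamma)$ enter, so $c\mapsto u_c$ is a bounded $\Gamma$-map $Z^1\to L^2$. Let $Q(c)\in\mathcal H^{0,1}(Z;\mathcal V_\chi)$ be the harmonic projection of $u_c$.

**Step 3: $Q$ is surjective.** Let $h\in\mathcal H^{0,1}(Z;\mathcal V_\chi)$, a smooth form. We strip off its vertical part, descend to $X$, and integrate.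

On each fibre let $f$ be the unique function of mean zero with $\bar\partial f=h$ along the fibre ($H^{0,1}(\mathbb P^1)=0$). In a local orthonormal frame of $\Lambda^+$ the fibration is $O\times S^2$ with fixed standard complex structure and round metric on the fibres, so $f=\bar\partial^*_{S^2}\mathcal G_{S^2}(h|_{\rm fibre})$ with a fixed Green operator, bounded on all Sobolev spaces of $S^2$. Hence $f$ is smooth, also in $x$. $\Pi$ acts by isometries between fibres, so by uniqueness $f$ is equivariant.

Now $h-\bar\partial f$ is $\bar\partial$-closed without vertical component. By (T2), $h-\bar\partial f=\iota(\alpha)$ with a smooth $V$-valued $1$-form $\alpha$ on $X_u$, equivariant by uniqueness. By (6), $0=\bar\partial\iota(\alpha)=\iota(d\alpha)$, so $(d_+\alpha)^{0,2}_J=0$ for all $J$. Using $\pm J$, $d_+\alpha\in\mathbb C\omega_J\otimes V$ for all $J$; two independent $\omega_J$ give $d_+\alpha=0$. So $d\alpha$ is anti-self-dual. As $\mathcal V_\chi$ is flat unitary, Stokes on the closed manifold $X$ gives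
$$\|d\alpha\|^2=-\int_X\langle d\alpha\wedge\overline{d\alpha}\rangle=-\int_Xd\langle\alpha\wedge\overline{d\alpha}\rangle=0.$$

Thus $\alpha=dF$ with $F:X_u\to V$. Since $d(F\circ\gamma)=\gamma^*\alpha=\gamma\cdot dF$, the element $c(\gamma)=F(\gamma x)-\gamma F(x)$ is independent of $x$. It is a cocycle: $F(\gamma\delta x)-\gamma\delta F(x)=c(\gamma)+\gamma\big(F(\delta x)-\delta F(x)\big)$. Then $F_c-F$ is equivariant and $u_c-\iota(\alpha)=\bar\partial\tau^*(F_c-F)\in\operatorname{im}\bar\partial$. So $Q(c)$ is the harmonic projection of $\iota(\alpha)=h-\bar\partial f$, which is $h$.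

**Step 4: $\ker Q$ has the dimension of $\overline{B^1}$.** If $c(\gamma)=v-\gamma v$, then $F_c-v$ is equivariant and $u_c=\bar\partial\tau^*(F_c-v)$, so $Q(c)=0$. Hence $\overline{B^1}\subset\ker Q$. Let $K=\ker Q\cap(B^1)^\perp$. We must show $\dim_\Gamma K=0$. The obstacle is again the possible lack of a spectral gap, which is handled by cutting off at a level $\delta>0$.

Suppose $c\in K$ and $E_{(0,\delta)}(\square)u_c=0$. As $Q(c)=0$, $u_c\in\operatorname{ran}E_{[\delta,\infty)}(\square)$. Put $\psi=\square^{-1}u_c\in L^2$, which is smooth by ellipticity. From $\bar\partial u_c=0$ we get $\bar\partial\bar\partial^*\bar\partial\psi=0$. Pairing with $\bar\partial\psi$ over compact $Z$ gives $\bar\partial^*\bar\partial\psi=0$. Hence $u_c=\bar\partial f$ with $f=\bar\partial^*\psi$ smooth and equivariant. On $Z_u$, $\tau^*F_c-f$ is holomorphic, so by (T1) a constant $v$. Then $F_c-v$ is equivariant: $\gamma F_c+c(\gamma)-v=\gamma F_c-\gamma v$, i.e. $c(\gamma)=v-\gamma v$. So $c\in B^1\cap(B^1)^\perp=0$.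

Thus $c\mapsto E_{(0,\delta)}(\square)u_c$ is injective on $K$, and $\dim_\Gamma K\le\dim_\Gamma\operatorname{ran}E_{(0,\delta)}(\square)\to0$ as $\delta\to0$ by (iii), (iv).

**Step 5: conclusion.** By (ii), $\dim_\Gamma\mathcal H^{0,1}(Z;\mathcal V_\chi)=\dim_\Gamma Z^1-\dim_\Gamma\ker Q=\dim_\Gamma Z^1-\dim_\Gamma\overline{B^1}$, and (4) finishes the proof. $\square$

## 10. Turning the character into a deformation parameter

Proposition 4 has the desired jump when $\vartheta$ varies, but $\vartheta$ is a coefficient, not a complex structure. We put it into the complex structure by taking a bundle over $Z$ with fibre $F$, glued by a circle action on $F$ that has nonzero weights on $\mathcal H^{0,1}(F)$.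

*A compact Kähler $F$ would not do.* If $\phi$ is a harmonic $(0,1)$-form of weight $k\ne0$, then $\bar\phi$ is holomorphic, hence closed. The circle acts trivially on de Rham cohomology, so $(e^{ik\epsilon}-1)\phi$ is exact for all $\epsilon$, so $\phi=dg$. Then $\partial g=0$, $g$ is constant and $\phi=0$.

**Step 1: the Nakamura manifold.** Let $A_0\in SL(2,\mathbb Z)$ have eigenvalues $e^{\pm\mu}$, $\mu>0$, and let $U\in GL(2,\mathbb R)$ satisfy $UA_0U^{-1}=\operatorname{diag}(e^\mu,e^{-\mu})$. (For example $A_0=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, of trace $3$.) Let $G=\mathbb C\ltimes\mathbb C^2$ with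
$$(z,w)(z',w')=(z+z',\,w+\operatorname{diag}(e^z,e^{-z})w').$$
For $z=\mu k+2\pi il$ the diagonal matrix is $UA_0^kU^{-1}$, which preserves $U\,\mathbb Z[i]^2$. So $\mathcal L=(\mu\mathbb Z+2\pi i\mathbb Z)\ltimes U\,\mathbb Z[i]^2$ is a cocompact discrete subgroup. Put $F=\mathcal L\backslash G$. The left-invariant forms $\eta_1=dz$, $\eta_2=e^{-z}dw_1$, $\eta_3=e^zdw_2$ are a global holomorphic frame of $\Omega_F$.

**Step 2: the circle action.** $T_\zeta(z,w)=(z+\zeta,w)=(z,w)(\zeta,0)$ is a right translation, so it commutes with $\mathcal L$ and $\mathbb C$ acts holomorphically on $F$. $T_{2\pi i}$ is also left multiplication by $(2\pi i,0)\in\mathcal L$, so it is trivial on $F$. Thus $\{T_{i\epsilon}\}_{\epsilon\in\mathbb R}$ is a circle action. It preserves the metric $\sum|\eta_j|^2$, and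
$$T_{i\epsilon}^*\eta_j=e^{i\nu_j\epsilon}\eta_j,\qquad(\nu_1,\nu_2,\nu_3)=(0,-1,1).$$
Let $\mathcal H^{0,j}(F)=\bigoplus_k\mathcal H^{0,j}(F)_k$ be the decomposition of the harmonic forms by weights ($T_{i\epsilon}^*\phi=e^{ik\epsilon}\phi$), and $m_k=\dim\mathcal H^{0,1}(F)_k$.

**Step 3: $m_{\pm1}\ge1$.** The form $e^{-z}d\bar w_1$ is $\mathcal L$-invariant: an element with first component $m=\mu k+2\pi il$ multiplies it by $e^{\bar m-m}=e^{-4\pi il}=1$. It is $\bar\partial$-closed of weight $-1$. It is not $\bar\partial$-exact: its restriction to a torus fibre of $F\to\mathbb C/(\mu\mathbb Z+2\pi i\mathbb Z)$ is a nonzero multiple of $d\bar w_1$, and $\int d\bar w_1\wedge dw_1\wedge dw_2\wedge d\bar w_2\ne0$ while exact forms integrate to $0$ here. Harmonic projection commutes with holomorphic isometries, so it gives a nonzero element of $\mathcal H^{0,1}(F)_{-1}$. Similarly $e^zd\bar w_2$ gives weight $1$.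

**Step 4: the family.** For a disc $B\ni0$ in $\mathbb C$ let $\Pi$ act on $Z_u\times F\times B$ by
$$\gamma(\mathsf z,x,s)=(\gamma\mathsf z,\,T_{is\,e(\gamma)}x,\,s).$$
The action is holomorphic, also in $s$, and free and properly discontinuous because the action on $Z_u$ is. Put $\mathcal M=(Z_u\times F\times B)/\Pi\to B$. As $\mathcal M$ is a bundle over $Z\times B$ with compact fibre $F$, this is a proper holomorphic submersion, with connected fibres $M_s$ of dimension $6$ and $M_0=Z\times F$. Put $\widetilde{\mathcal M}=(Z_u\times F\times B)/N$, a normal $\Gamma$-covering. Its restrictions $\widetilde M_s=(Z_u\times F)/N$ are connected, and they are compatible by construction.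

## 11. The $L^2$ numbers of $M_s$ for real $s$

Let $s\in B\cap\mathbb R$. Then $T_{is\,e(\gamma)}$ is an isometry of $F$, so the product metric on $Z_u\times F$ is $\Pi$-invariant and defines a Hermitian metric on $M_s$. By Lemma 3, $L^2$-forms on $\widetilde M_s$ are $V_1$-valued forms $\Phi$ on $Z_u\times F$ with $\gamma^*\Phi=\lambda(\bar\gamma)\Phi$ ($V_1$: the trivial character).

**Step 1: separation of variables.** On $(0,q)$-forms $\bar\partial=\bar\partial_Z+\bar\partial_F$, where $\bar\partial_F$ carries the sign $(-1)^{\deg_Z}$. Because of this sign and the product metric, $\bar\partial_Z$ anticommutes with $\bar\partial_F$ and $\bar\partial_F^*$, so $\square=\square_Z+\square_F$. All these operators are $\Pi$-invariant. An $L^2$-harmonic $u$ is smooth, and pairing $\square u=0$ with $u$ over the compact $M_s$ gives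
$$\|\bar\partial_Zu\|^2+\|\bar\partial_Z^*u\|^2+\|\bar\partial_Fu\|^2+\|\bar\partial_F^*u\|^2=0.$$
So for each $\mathsf z$ the form $u(\mathsf z,\cdot)$ is harmonic on $F$. Let $(\phi_a)$ be an orthonormal basis of $\bigoplus_j\mathcal H^{0,j}(F)$ of weight vectors, with weights $k_a$. Then $u=\sum_au_a\otimes\phi_a$ with $u_a$ smooth and $\bar\partial u_a=\bar\partial^*u_a=0$ on $Z_u$. Since
$$\gamma^*(u_a\otimes\phi_a)=e^{ik_as\,e(\gamma)}\,\gamma^*u_a\otimes\phi_a,$$
equivariance means $\gamma^*u_a=e^{-ik_as\,e(\gamma)}\lambda(\bar\gamma)u_a$. That is, $u_a$ is $\mathcal V_\chi$-valued with $\chi=\chi_\vartheta$, $\vartheta=e^{-ik_as}$. Conversely such harmonic $u_a$ give an equivariant form $\sum u_a\otimes\phi_a$ annihilated by $\bar\partial,\bar\partial^*$, with squared norm $\sum\|u_a\|^2$. Hence, as $\Gamma$-modules,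
$$\mathcal H^{0,2}(\widetilde M_s)\cong\bigoplus_{j,k}\mathcal H^{0,2-j}\big(Z;\mathcal V_{\chi_{e^{-iks}}}\big)\otimes\mathcal H^{0,j}(F)_k .$$

**Step 2: the Hodge number.** We add up the three values of $j$.

* $j=2$: zero by Proposition 4.
* $j=0$: $\mathcal H^{0,0}(F)=\mathbb C$ has weight $0$; the contribution $\dim_\Gamma\mathcal H^{0,2}(Z;\mathcal V_1)=h^{0,2}_{\bar\partial,\Gamma}(Z)$ does not depend on $s$.
* $j=1$: $\sum_km_k\big(2+\dim_\Gamma\ker(T-2\cos ks)\big)=\sum_km_k(2+\kappa(ks))$ by Propositions 4 and 1.

So
$$h^{0,2}_{\bar\partial,\Gamma}(M_s)=C_0+\sum_km_k\,\kappa(ks),\qquad C_0=h^{0,2}_{\bar\partial,\Gamma}(Z)+2\sum_km_k .$$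

**Step 3: $\widetilde M_s$ has no nonzero $L^2$ holomorphic 3-forms.** This is what will identify Aeppli with Dolbeault in degree $(0,2)$. Write such a form as $\Psi=\sum_I\psi_I\wedge\eta_I$, $I\subset\{1,2,3\}$, with $V$-valued coefficients (smooth by elliptic regularity, since $\bar\partial\Psi=0$ and $\bar\partial^*\Psi=0$ by type). For fixed $\mathsf z$ the coefficients are holomorphic on the compact connected $F$, hence constant in $x\in F$. So $\psi_I$ is a holomorphic $V$-valued $(3-|I|)$-form on $Z_u$, equivariant for $\chi_\vartheta$ with $\vartheta=e^{-is\sum_{j\in I}\nu_j}$. If $|I|<3$, then $\psi_I$ vanishes on every twistor line by (T3), and a twistor line passes through every point; so $\psi_I=0$. If $|I|=3$, $\psi_I$ is a holomorphic section of some $\mathcal V_{\chi_\vartheta}$, so $0$ by Proposition 4. Hence $\Psi=0$.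

**Step 4: Aeppli.** Let $u\in L^2\Lambda^{0,2}\widetilde M_s$ be Aeppli-harmonic: $\partial\bar\partial u=0$, $\bar\partial^*u=0$ ($\partial^*u=0$ is automatic by type). By Section 4, Step 2, $*u$ is BC-harmonic, so it lies in the kernel of an invariant operator with injective symbol. By Section 2 all derivatives of $u$ are in $L^2$. Then $v=\bar\partial u\in L^2\Lambda^{0,3}$ has $\partial v=0$, so $\bar v$ is an $L^2$ holomorphic 3-form, and $v=0$ by Step 3. Thus $u$ is $\bar\partial$-harmonic. Conversely, a $\bar\partial$-harmonic $(0,2)$-form has $\partial\bar\partial u=0$, $\bar\partial^*u=0$, and $\partial^*u=0$ by type. So $h^{0,2}_{A,\Gamma}(M_s)=h^{0,2}_{\bar\partial,\Gamma}(M_s)$.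

**Step 5: Bott–Chern.** By (3) with $n=6$, $h^{4,6}_{BC,\Gamma}(M_s)=h^{0,2}_{A,\Gamma}(M_s)$. Complex conjugation, an antilinear isometry exchanging $\partial$ and $\bar\partial$, gives $h^{6,4}_{BC,\Gamma}=h^{4,6}_{BC,\Gamma}$.

**Step 6: the values.** As $\kappa(0)=0$, the value at $s=0$ is $C_0$. At $s=\pi/q$ with $q\ge2$ large, $\kappa(\pm\pi/q)=\frac1{2^q-1}$ and $m_{\pm1}\ge1$ give at least $C_0+\frac2{2^q-1}$. If $s_0\in B$ is real with $s_0/\pi\notin\mathbb Q$, then $\kappa(ks_0)=0$ for all $k$ (for $k=0$ because $\kappa(0)=0$), so the value at $s_0$ is $C_0$. Arbitrarily close to $s_0$ there are $s\in\pi\mathbb Q\setminus\pi\mathbb Z$ in $B$, with value at least $C_0+m_1\kappa(s)>C_0$. This proves Theorem B. $\blacksquare$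

## 12. Constancy near a Kähler fibre

For Theorem C we use a lower bound for $h(M_t)$ and a fixed total. By Kodaira–Spencer (*On deformations of complex analytic structures III*, Ann. of Math. 71 (1960); Kodaira–Morrow, Ch. 4), for small $t$ there are Kähler metrics $g_t$ on $M_t$ depending smoothly on $t$. Identify all $M_t$ with $M$, all $\widetilde M_t$ with $\widetilde M$ smoothly.

**Step 1: the total is constant.** On the complete Kähler manifold $(\widetilde M,g_t)$, $\Delta_d=2\square$. So the $L^2$ harmonic $k$-forms are $\bigoplus_{p+q=k}\mathcal H^{p,q}_t$, and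
$$\sum_{p+q=k}h^{p,q}_{\bar\partial,\Gamma}(M_t)=b_k:=\dim_\Gamma\big(\ker d/\overline{\operatorname{im}d}\big),$$
independent of $t$ because the $L^2$-norms are equivalent.

**Step 2: harmonic forms of $M_0$ move to harmonic forms of $M_t$.** Let $W=\overline{\operatorname{im}d}\subset L^2\Lambda^k$, the same subspace for all $t$, and let $\mathrm{pr}_t$ be the $g_t$-orthogonal projection onto $W$. Write $\langle x,y\rangle_t=\langle G_tx,y\rangle_0$ with a $\Gamma$-invariant bundle endomorphism $G_t$, $\|G_t-1\|=O(|t|)$. Let $u\in\mathcal H_0^{p,q}$, $p+q=k$. Then $du=0$ and $u\perp_0W$, so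
$$\|\mathrm{pr}_tu\|_t^2=\langle u,\mathrm{pr}_tu\rangle_t=\langle(G_t-1)u,\mathrm{pr}_tu\rangle_0\quad\Rightarrow\quad\|\mathrm{pr}_tu\|_0\le C|t|\,\|u\|_0 .$$
The form $u_t=u-\mathrm{pr}_tu$ is closed and $g_t$-orthogonal to $W$, hence $g_t$-harmonic. So its component $(u_t)_t^{p,q}$ of type $(p,q)$ for $M_t$ lies in $\mathcal H_t^{p,q}$.

**Step 3: injectivity and equality.** The projections $\Lambda^k\to\Lambda_t^{p,q}$ depend smoothly on $t$, and $u=u_0^{p,q}$. So $\|(u_t)_t^{p,q}-u\|_0\le C'|t|\,\|u\|_0$. For small $t$ the $\Gamma$-map $\mathcal H_0^{p,q}\to\mathcal H_t^{p,q}$, $u\mapsto(u_t)^{p,q}_t$, is therefore injective, and $h_{\bar\partial,\Gamma}^{p,q}(M_0)\le h_{\bar\partial,\Gamma}^{p,q}(M_t)$. Both sides sum to the same finite $b_k$, so equality holds for each $(p,q)$.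

**Step 4: Bott–Chern equals Dolbeault.** On a Kähler manifold $\partial\bar\partial^*=-\bar\partial^*\partial$, $\partial^*\bar\partial=-\bar\partial\partial^*$ and $\square_\partial=\square$, where $\square_\partial=\partial\partial^*+\partial^*\partial$. Each of $\partial,\partial^*$ thus anticommutes with each of $\bar\partial,\bar\partial^*$. Moving one operator past two others costs no sign, so
$$\partial\bar\partial\bar\partial^*\partial^*+\partial^*\bar\partial\bar\partial^*\partial=(\partial\partial^*+\partial^*\partial)\bar\partial\bar\partial^*,\qquad\bar\partial^*\partial^*\partial\bar\partial+\bar\partial^*\partial\partial^*\bar\partial=(\partial^*\partial+\partial\partial^*)\bar\partial^*\bar\partial .$$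
Adding, $\Delta_{BC}=\square^2+\bar\partial^*\bar\partial+\partial^*\partial$. If $u$ is $L^2$ BC-harmonic, all its derivatives are in $L^2$, and pairing $\Delta_{BC}u=0$ with $u$ gives $\|\square u\|^2\le0$, so $\square u=0$. Conversely, $\square u=\square_\partial u=0$ in $L^2$ gives $\partial u=\bar\partial u=\partial^*u=\bar\partial^*u=0$, hence $\Delta_{BC}u=0$. So $h_{BC,\Gamma}^{p,q}(M_t)=h_{\bar\partial,\Gamma}^{p,q}(M_t)$ for small $t$.

**Step 5: Aeppli.** By (3) and Step 4, $h_{A,\Gamma}^{p,q}=h_{BC,\Gamma}^{n-q,n-p}=h_{\bar\partial,\Gamma}^{n-q,n-p}=h_{\bar\partial,\Gamma}^{p,q}$ for each such $M_t$. The last equality holds because $*$ commutes with $\square=\frac12\Delta_d$. With Step 3 this proves Theorem C. $\blacksquare$
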